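\title{Higher topological complexity with non-integral growth rate}

\begin{abstract}
For a finite complex $Y$ let $\mathcal F_Y(x)=\sum_{n\ge1}\operatorname{TC}_{n+1}(Y)x^n$ be the generating function of its higher topological complexities. We disprove the conjecture that, for a non-contractible $(r-1)$-connected finite complex with $r\ge2$, this series has the form $P(x)/(1-x)^2$ with $P\in\mathbb Z[x]$. For all $r,t\ge2$ we construct an $(r-1)$-connected finite complex $Z$ of dimension $2r$ with $\operatorname{TC}_n(Z)=2n-\lfloor n/t\rfloor$ for all $n\ge2$; its generating function is rational with a pole at every $t$-th root of unity. The growth rate $\lim \operatorname{TC}_n(Y)/n$ exists for every finite path-connected complex, and every class in $\mathbb Q/\mathbb Z$ is the class of the growth rate of a simply connected finite complex. For given $r$ the dimension $2r$ is the smallest possible: the conjecture holds when $\dim Y\le 2r-1$. The upper bounds come from one obstruction with torsion coefficients, the lower bounds from a \v{C}ech argument that trades cup length against divisibility.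
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
The \emph{sectional category} $\operatorname{secat}(p)$ of a fibration $p\colon E\to B$ is the least integer $m\ge0$ such that $B$ has an open cover $U_0,\dots,U_m$ with a continuous section of $p$ over each $U_i$. For a space $Y$ let $Y^{[0,1]}$ be the space of paths $\gamma\colon[0,1]\to Y$ with the compact-open topology. For $n\ge2$ the \emph{higher topological complexity} is $\operatorname{TC}_n(Y)=\operatorname{secat}(\pi_n)$, where $\pi_n$ is the fibration
\[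
\pi_n\colon Y^{[0,1]}\to Y^n,\qquad \gamma\mapsto\Bigl(\gamma(0),\gamma\bigl(\tfrac1{n-1}\bigr),\dots,\gamma\bigl(\tfrac{n-2}{n-1}\bigr),\gamma(1)\Bigr).
\]
A section of $\pi_n$ over $U\subset Y^n$ is a continuous rule that assigns to each $(y_1,\dots,y_n)\in U$ a path visiting $y_1,\dots,y_n$ in this order, and $\operatorname{TC}_n(Y)+1$ is the number of such rules needed to treat all $n$-tuples. The inclusion $Y\to Y^{[0,1]}$ of the constant paths is a homotopy equivalence whose composite with $\pi_n$ is the diagonal $\Delta_n\colon Y\to Y^n$; thus $\pi_n$ is the diagonal turned into a fibration. The numbers $\operatorname{TC}_n(Y)$ are collected in the \emph{TC-generating function}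
\[
\mathcal F_Y(x)=\sum_{n\ge1}\operatorname{TC}_{n+1}(Y)\,x^n .
\]
The subject of this paper is the following conjecture, which we take from \cite{BR}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $Y$ be a non-contractible $(r-1)$-connected finite CW-complex, $r\ge2$. Then $\mathcal F_Y$ is a rational function with a single pole, of order $2$, at $x=1$. More explicitly, $\mathcal F_Y(x)=P(x)/(1-x)^2$ for some polynomial $P\in\mathbb Z[x]$.}
\end{quote}

Contractible spaces are excluded because all their $\operatorname{TC}_n$ vanish. Up to finitely many terms, the coefficients of $(1-x)^2\mathcal F_Y(x)$ are the second differences of the sequence $\operatorname{TC}_n(Y)$. So the form $P(x)/(1-x)^2$ says that the increments $\operatorname{TC}_{n+1}(Y)-\operatorname{TC}_n(Y)$ are eventually constant.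

To see why one would expect this, compare $\operatorname{TC}_n$ with the Lusternik--Schnirelmann category. A subset $U\subset Y$ is \emph{contractible in $Y$} if the inclusion $U\to Y$ is homotopic to a constant map, and $\operatorname{cat}(Y)$ is the least $m\ge0$ such that $Y$ has a cover by $m+1$ open sets contractible in $Y$. For path-connected $Y$ one has $\operatorname{cat}(Y^{n-1})\le\operatorname{TC}_n(Y)\le\operatorname{cat}(Y^n)$ (Lemma~\ref{lem:TC}), and for finite complexes $\operatorname{cat}(Y^n)\le n\operatorname{cat}(Y)$. Suppose that $c=\operatorname{cat}(Y)$ is detected by a nonzero product $\upsilon$ of $c$ positive-degree cohomology classes over a field. Then $\upsilon\times\dots\times\upsilon\ne0$ is a product of $nc$ such classes on $Y^n$, so $\operatorname{cat}(Y^n)=nc$ (Lemma~\ref{lem:cup}) and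
\[
(n-1)c\le\operatorname{TC}_n(Y)\le nc .
\]
The sequence stays within bounded distance of a line of integer slope, and it is natural to guess that it eventually lies on such a line. Spheres confirm the guess: for $d\ge2$, $\operatorname{TC}_n(S^d)$ is $n-1$ for $d$ odd and $n$ for $d$ even (Section~\ref{sec:low}).

The same comparison shows where to look for a counterexample. The slope of $\operatorname{TC}_n(Y)$ is that of $\operatorname{cat}(Y^n)$. It can be fractional only if the product inequality for $\operatorname{cat}$ loses a unit again and again as $n$ grows. We build a complex $X$ of category $2$ whose powers lose one unit for every $t$ factors.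

\subsection*{The results}
Fix integers $r,t,q\ge2$. Let $\iota_1,\iota_2\colon S^r\to S^r\vee S^r$ be the inclusions, and recall that the Whitehead product $[\iota_1,\iota_2]\in\pi_{2r-1}(S^r\vee S^r)$ is the class of the attaching map of the top cell of $S^r\times S^r$. Put
\begin{equation}\label{eq:def}
Q=(S^r\vee S^r)\cup_{q[\iota_1,\iota_2]}e^{2r},\qquad X=Q\cup_{q^t\iota_1}e^{r+1}\cup_{q^t\iota_2}e^{r+1},\qquad Z=X\vee X',
\end{equation}
where $X'$ is a second copy of $X$. These are $(r-1)$-connected finite complexes of dimension $2r$.

\begin{theorem}\label{thm:A}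
For all $n\ge2$, $\operatorname{TC}_n(Z)=2n-\lfloor n/t\rfloor$. Hence
\[
\mathcal F_Z(x)=\frac{2}{(1-x)^2}-2-\frac{x^{t-1}}{(1-x)(1-x^t)} .
\]
This function has a simple pole at each $t$-th root of unity different from $1$, and a double pole at $1$ where the coefficient of $(1-x)^{-2}$ is $2-\frac1t\notin\mathbb Z$. It is not of the form $P(x)/(1-x)^2$, and the Conjecture is false for every $r\ge2$. For $t=2$,
\[
\operatorname{TC}_n(Z)=\lceil 3n/2\rceil\qquad\text{and}\qquad \mathcal F_Z(x)=\frac{3x+2x^2-2x^3}{(1-x)^2(1+x)} .
\]
\end{theorem}

The increment $\operatorname{TC}_{n+1}(Z)-\operatorname{TC}_n(Z)$ is $1$ when $t$ divides $n+1$ and $2$ otherwise: it is periodic, not eventually constant.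

\begin{theorem}\label{thm:B}
For every finite path-connected complex $Y$ the limit
\[
L_Y=\lim_{n\to\infty}\frac{\operatorname{TC}_n(Y)}{n}=\lim_{n\to\infty}\frac{\operatorname{cat}(Y^n)}{n}
\]
exists, and if $\mathcal F_Y=P/(1-x)^2$ with $P\in\mathbb Z[x]$, then $L_Y\in\mathbb Z$. For the complex $X$ of \eqref{eq:def}, $\operatorname{cat}(X^n)=2n-\lfloor n/t\rfloor$ for all $n\ge1$, and $L_{X^k}=k\bigl(2-\frac1t\bigr)$ for all $k\ge1$. Consequently every class in $\mathbb Q/\mathbb Z$ is the class of $L_Y$ for some simply connected finite complex $Y$.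
\end{theorem}

With $k=1$, Theorem~\ref{thm:B} shows that $X$ itself violates the Conjecture. The wedge $Z$ serves to compute $\operatorname{TC}_n$ exactly and thus to locate the poles.

\begin{theorem}\label{thm:C}
Let $Y$ be a non-contractible $(r-1)$-connected finite complex, $r\ge2$, with $\dim Y\le 2r-1$. Then the Conjecture holds for $Y$. Precisely, $\mathcal F_Y=\frac{x}{(1-x)^2}$ if $Y\simeq S^d$ with $d$ odd, and $\mathcal F_Y=\frac{2x-x^2}{(1-x)^2}$ otherwise.
\end{theorem}

By Theorem~\ref{thm:A} the bound $2r-1$ cannot be raised, for any $r\ge2$.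

Section~\ref{sec:tools} reduces $\operatorname{TC}_n(Z)$ to the category of powers. Section~\ref{sec:coh} computes the cohomology of $X$, and Section~\ref{sec:example} shows both halves of the argument for $t=2$ and $n\le3$. The upper and lower bounds for $\operatorname{cat}(X^n)$ are proved in Sections~\ref{sec:upper} and~\ref{sec:lower}, Theorems~\ref{thm:A} and~\ref{thm:B} in Section~\ref{sec:AB}, and Theorem~\ref{thm:C} in Section~\ref{sec:low}.

\section{Category and topological complexity}\label{sec:tools}

We write $\operatorname{pr}_j$ for the $j$-th coordinate projection of a product and $u_j=\operatorname{pr}_j^*u$ for a cohomology class $u$ of a factor. Two elementary remarks are used throughout. In a path-connected space $Y$ a null-homotopic map to $Y$ is homotopic to the constant map at the base point $*$. A subset $U$ of a product is contractible in the product if and only if every $\operatorname{pr}_j|_U$ is null-homotopic, because a homotopy into a product is a tuple of homotopies into the factors.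

We use two standard inequalities \cite[Chapter~1]{CLOT}.
\begin{itemize}
\item[(C1)] $\operatorname{cat}(A\times B)\le\operatorname{cat}(A)+\operatorname{cat}(B)$ for finite path-connected complexes $A$, $B$.
\item[(C2)] $\operatorname{cat}(A)\le\dim A/r$ for an $(r-1)$-connected complex $A$.
\end{itemize}

Local sections of $\pi_n$ can be described without path spaces.

\begin{lemma}\label{lem:proj}
Let $U\subset Y^n$, $n\ge2$. Then $\pi_n$ has a section over $U$ if and only if the maps $\operatorname{pr}_1|_U,\dots,\operatorname{pr}_n|_U\colon U\to Y$ are homotopic to each other.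
\end{lemma}

\begin{proof}
A map $s\colon U\to Y^{[0,1]}$ is the same as a homotopy $H\colon U\times[0,1]\to Y$, and $s$ is a section of $\pi_n$ exactly when $H$ equals $\operatorname{pr}_j|_U$ at time $\frac{j-1}{n-1}$ for each $j$. Such an $H$ restricts to homotopies between the projections. Conversely, homotopies from $\operatorname{pr}_j|_U$ to $\operatorname{pr}_{j+1}|_U$, run on the intervals $[\frac{j-1}{n-1},\frac{j}{n-1}]$, form such an $H$.
\end{proof}

\begin{lemma}\label{lem:TC}
Let $n\ge2$ and let $A$, $B$ be path-connected pointed spaces.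
\begin{itemize}
\item[(a)] $\operatorname{cat}(A^{n-1})\le\operatorname{TC}_n(A)\le\operatorname{cat}(A^n)$.
\item[(b)] If $A\simeq B$, then $\operatorname{TC}_n(A)=\operatorname{TC}_n(B)$.
\item[(c)] $\operatorname{TC}_n(A\vee B)\ge\operatorname{cat}(A\times B^{n-1})$.
\end{itemize}
\end{lemma}

\begin{proof}
In each case we turn an open cover of one kind into an open cover of the other kind with the same number of sets, using Lemma~\ref{lem:proj}.

(a) If $U$ is contractible in $A^n$, all projections are homotopic on $U$ to the constant map $*$, hence to each other. This is the upper bound. If the projections are homotopic to each other on $V\subset A^n$, then on $V\cap(\{*\}\times A^{n-1})$ they are homotopic to the constant map $\operatorname{pr}_1$, so this set is contractible in $\{*\}\times A^{n-1}$. This is the lower bound.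

(b) Let $\varphi\colon A\to B$ and $\psi\colon B\to A$ satisfy $\varphi\psi\simeq\mathrm{id}_B$. Suppose the projections are homotopic to each other on $V\subset A^n$ and let $U=(\psi^n)^{-1}(V)\subset B^n$. On $U$ we have $\operatorname{pr}_j\simeq\varphi\psi\operatorname{pr}_j=\varphi\operatorname{pr}_j\psi^n\simeq\varphi\operatorname{pr}_1\psi^n=\varphi\psi\operatorname{pr}_1\simeq\operatorname{pr}_1$. So $\operatorname{TC}_n(B)\le\operatorname{TC}_n(A)$, and the situation is symmetric.

(c) Let $W=A\times B^{n-1}\subset(A\vee B)^n$, and let $\rho_A\colon A\vee B\to A$ and $\rho_B\colon A\vee B\to B$ collapse the other summand to $*$. Suppose the projections are homotopic to each other on $V\subset(A\vee B)^n$ and let $U=V\cap W$. On $U$ the first coordinate $U\to A$ is $\rho_A\operatorname{pr}_1\simeq\rho_A\operatorname{pr}_2=*$, and for $j\ge2$ the $j$-th coordinate $U\to B$ is $\rho_B\operatorname{pr}_j\simeq\rho_B\operatorname{pr}_1=*$. So $U$ is contractible in $W$.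
\end{proof}

Part (a) leaves a gap of one factor between the two bounds, because one coordinate is spent as a base point. Part (c) closes it for a wedge: a path from a point of $A$ to a point of $B$ projects to a path from the first point to $*$ in $A$ and to a path from $*$ to the second point in $B$, so no coordinate is spent. For $Z=X\vee X'$ we obtain
\begin{equation}\label{eq:squeeze}
\operatorname{cat}(X^n)\le\operatorname{TC}_n(Z)\le\operatorname{cat}(Z^n)\qquad(n\ge2),
\end{equation}
and the task is to show that both ends equal $2n-\lfloor n/t\rfloor$.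

Cup products give lower bounds. Part (b) below is Schwarz's bound.

\begin{lemma}\label{lem:cup}
Let $G$ be a commutative ring.
\begin{itemize}
\item[(a)] If a product of $s$ positive-degree classes in $H^*(Y;G)$ is nonzero, then $\operatorname{cat}(Y)\ge s$.
\item[(b)] If a product of $s$ classes in $\ker\bigl(\Delta_n^*\colon H^*(Y^n;G)\to H^*(Y;G)\bigr)$ is nonzero, then $\operatorname{TC}_n(Y)\ge s$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $U_0,\dots,U_m$ be an open cover of a space $B$ and let $u^0,\dots,u^m\in H^*(B;G)$ satisfy $u^i|_{U_i}=0$. Then $u^i$ lifts to $H^*(B,U_i;G)$, and the product lifts to $H^*(B,U_0\cup\dots\cup U_m;G)=0$, so $u^0\cdots u^m=0$. In (a), positive-degree classes vanish on sets contractible in $Y$. In (b), $\ker\Delta_n^*=\ker\pi_n^*$ by the factorization of $\Delta_n$ through the constant paths, and if $\sigma$ is a section of $\pi_n$ over $U$, then $u|_U=\sigma^*\pi_n^*u=0$ for $u\in\ker\pi_n^*$.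
\end{proof}

The largest $s$ in (a) is the \emph{cup length} of $Y$ over $G$.

\section{The cohomology of $X$ and $Z$}\label{sec:coh}

Put $R=\mathbb Z/q^t$. The complex $X$ has one $0$-cell, two $r$-cells, two $(r+1)$-cells and one $2r$-cell $e$. The cellular boundary sends each $(r+1)$-cell to $q^t$ times the corresponding $r$-cell. It vanishes on $e$, because $e$ is attached to the $r$-skeleton and $r<2r-1$; this covers the case $r=2$, where the $(r+1)$-cells have dimension $2r-1$. Thus $H_{2r}(X;\mathbb Z)=\mathbb Z$ is generated by the class $[e]$ of the cell $e$. Let $\zeta\in H^{2r}(X;\mathbb Z)$ be the class of the cellular cochain dual to $e$, so that $\langle\zeta,[e]\rangle=1$; we use the same letter for its images in $H^{2r}(X;R)$ and $H^{2r}(X;\mathbb Q)$. All cellular coboundaries vanish over $R$, so $H^*(X;R)$ is the free $R$-module on the cochains dual to the cells. Let $\alpha,\beta\in H^r(X;R)$ be dual to the two $r$-cells.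

\begin{lemma}\label{lem:coh}
For a suitable orientation of $e$,
\begin{equation}\label{eq:rel}
\alpha^2=\beta^2=0,\qquad \alpha\beta=q\,\zeta\qquad\text{in }H^{2r}(X;R).
\end{equation}
Moreover, for $Y\in\{X,Z\}$: all cellular boundaries of $Y$ are divisible by $q^t$; $q^tH_r(Y;\mathbb Z)=0$; and every product of two elements of $H^r(Y;R)$ is divisible by $q$.
\end{lemma}

\begin{proof}
Let $w\colon S^{2r-1}\to S^r\vee S^r$ be the attaching map of the top cell of $S^r\times S^r$ and let $\varphi$ be a self-map of $S^{2r-1}$ of degree $q$. Precomposition with a map of degree $q$ multiplies a homotopy class by $q$, so we may take $w\varphi$ as the attaching map of $e$. The identity of $S^r\vee S^r$ and the cone on $\varphi$, a self-map of the disk $D^{2r}$, fit together to a cellular map $\psi\colon Q\to S^r\times S^r$. On cellular cochains $\psi^*$ is the identity in degree $r$ and multiplication by $q$ in degree $2r$. In $H^*(S^r\times S^r;R)$ the classes $\sigma_1,\sigma_2$ dual to the $r$-cells satisfy $\sigma_1^2=\sigma_2^2=0$, and $\sigma_1\sigma_2$ is dual to the suitably oriented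 top cell. Applying the ring homomorphism $\psi^*$ gives \eqref{eq:rel} in $H^*(Q;R)$. The restriction $H^*(X;R)\to H^*(Q;R)$ is a ring homomorphism, and it is bijective in degrees $r$ and $2r$ because $X$ and $Q$ have the same cells in these dimensions and all coboundaries vanish over $R$. So \eqref{eq:rel} holds in $X$.

The statements on boundaries and on $H_r$ are read off from the cellular chain complexes: $H_r(X)=R^2$ and $H_r(Z)=R^4$. Since $\alpha,\beta$ generate $H^r(X;R)$ and $\beta\alpha=\pm\alpha\beta$, every product of two classes of degree $r$ is a multiple of $q\zeta$. For $Z$, restriction gives $H^i(Z;R)\cong H^i(X;R)\oplus H^i(X';R)$ for $i>0$. A product of a class from $X$ and a class from $X'$ restricts to zero on both summands, hence is zero, and the claim for $Z$ follows from the claim for $X$.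
\end{proof}

Since $t\ge2$, $q\zeta\neq0$ in $H^{2r}(X;R)$, and Lemma~\ref{lem:cup}(a) and (C2) give $\operatorname{cat}(X)=2$. For powers of $X$, cup length soon falls behind.

\begin{remark}\label{rem:cuplength}
The cup length of $X^n$ over $R$ is $n+\min(n,t-1)$. Indeed, the cellular coboundaries of $X^n$ vanish over $R$, so $H^*(X^n;R)$ is free on the cross products of basis classes of $X$. In a nonzero product of such monomials, each coordinate receives at most two positive-degree classes, for reasons of degree and dimension, and two only if they are $\alpha$ and $\beta$, which contributes a factor $q$. So at most $t-1$ coordinates receive two classes. The value is attained by $\alpha_1\beta_1\cdots\alpha_i\beta_i\,\alpha_{i+1}\cdots\alpha_n=q^i\zeta_1\cdots\zeta_i\,\alpha_{i+1}\cdots\alpha_n$ with $i=\min(n,t-1)$. Over a field the cup length of $X^n$ is only $n$: if the characteristic divides $q$, the proof above gives $\alpha\beta=q\zeta=0$, and otherwise the reduced cohomology of $X$ lies in degree $2r$; in both cases products of positive-degree classes of $X$ vanish.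
\end{remark}

\section{The case $t=2$ for $n\le3$}\label{sec:example}

Let $t=2$, so $R=\mathbb Z/q^2$. Theorem~\ref{thm:B} asserts that $\operatorname{cat}(X)=2$, $\operatorname{cat}(X^2)=3$ and $\operatorname{cat}(X^3)=5$. The first value is known from Section~\ref{sec:coh}. The other two show the two mechanisms of the proof.

\subsection*{The loss: $\operatorname{cat}(X^2)=3$}
The lower bound is Remark~\ref{rem:cuplength}: $\alpha_1\beta_1\alpha_2=q\zeta_1\alpha_2\ne0$. For the upper bound, (C1) and (C2) give only $4$. To get $3$ it suffices to deform the diagonal $W\to W^4$ of $W=X^2$ into the set $T$ of points with some coordinate equal to $*$ (Lemma~\ref{lem:fat}). The cells of $W^4$ outside $T$ have dimension at least $4r$, and $W$ has one cell of dimension $4r$, namely $e\times e$, and none above. So there is one obstruction, an element of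
\[
\pi_{4r}(W^4,T)\cong H_r(W)^{\otimes4}\cong(R^4)^{\otimes 4}.
\]
Its coordinates are the values on $e\times e$ of the fourfold products of the classes $\alpha_1,\beta_1,\alpha_2,\beta_2$. A product with three or more factors from one copy of $X$ vanishes because $3r>\dim X$; a product containing $\alpha_i^2$ or $\beta_i^2$ vanishes by \eqref{eq:rel}; and what remains is
\[
\pm\alpha_1\beta_1\alpha_2\beta_2=\pm q^2\zeta_1\zeta_2=0\quad\text{over }\mathbb Z/q^2 .
\]
So the obstruction vanishes. Section~\ref{sec:upper} justifies these identifications.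

\subsection*{No further loss: $\operatorname{cat}(X^3)=5$}
The upper bound is $3+2$ by (C1). Cup length gives only $4$ over $R$ and $3$ over a field. The difficulty is that $\zeta_1\zeta_2\zeta_3$ is a product of only three classes, while the sixfold product $\alpha_1\beta_1\alpha_2\beta_2\alpha_3\beta_3=q^3\zeta_1\zeta_2\zeta_3$ is zero over $R$. The remedy is to read \eqref{eq:rel} over $\mathbb Z$, at the level of cochains, and to divide by $q$.

Suppose that $X^3$ is covered by five open sets contractible in $X^3$. Cohomology can be computed from families of cochains on the intersections of the sets; a family on the $(k+1)$-fold intersections has \emph{\v{C}ech degree} $k$. \v{C}ech degrees add under products, and with five sets everything of \v{C}ech degree above $4$ is zero. A positive-degree class vanishes on each set and can therefore be represented with no component in \v{C}ech degree $0$. So $\alpha_j\beta_j$ is represented in \v{C}ech degrees at least $2$, modulo $q^2$. Lifting to integers, one expects $q\zeta_j$ to be represented by $f_j+q^2g_j$, with $f_j$ integral of \v{C}ech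 degree $2$ and an integral error term $g_j$ of \v{C}ech degree $1$. Lemma~\ref{lem:rep} confirms this. Rationally, $\zeta_j$ is then represented by $q^{-1}f_j+qg_j$. Expand the product over $j=1,2,3$:
\[
\begin{array}{c|cccc}
\text{type of term}&fff&ffg&fgg&ggg\\ \hline
\text{coefficient}&q^{-3}&q^{-1}&q&q^3\\
\text{\v{C}ech degree}&6&5&4&3
\end{array}
\]
The first two types vanish. The others are divisible by $q$, so $\zeta_1\zeta_2\zeta_3$ is $q$ times an integral class. But it takes the value $\pm1$ on $[e]\times[e]\times[e]$, a contradiction. With six sets the terms $ffg$ survive and the contradiction disappears, in agreement with the upper bound.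

\section{The upper bound}\label{sec:upper}

For a pointed space $W$ the \emph{fat wedge} $T\subset W^{m+1}$ is the set of points with at least one coordinate equal to $*$.

\begin{lemma}\label{lem:fat}
Let $W$ be a finite path-connected complex with base vertex $*$. If the diagonal $W\to W^{m+1}$ is homotopic to a map into the fat wedge, then $\operatorname{cat}(W)\le m$.
\end{lemma}

\begin{proof}
Let $\varphi=(\varphi_0,\dots,\varphi_m)\colon W\to T$ be the map; each $\varphi_i$ is homotopic to $\mathrm{id}_W$. Let $O$ be an open neighborhood of $*$ that is contractible in $W$. The open sets $\varphi_i^{-1}(O)$ cover $W$, since every point has some $\varphi_i$ equal to $*$. On $\varphi_i^{-1}(O)$ the inclusion into $W$ is homotopic to $\varphi_i$, which factors through $O$ and so is null-homotopic.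
\end{proof}

The bound (C2) gives $\operatorname{cat}(W)\le m$ when $\dim W<(m+1)r$. The next lemma treats the first dimension beyond this range, where one obstruction appears and can be computed by cup products.

\begin{lemma}\label{lem:obs}
Let $m\ge1$, $r\ge2$, $N\ge2$ and $M=(m+1)r$. Let $W$ be a finite complex with one $0$-cell, no cells in dimensions $1,\dots,r-1$, and $\dim W\le M$. Suppose that
\begin{itemize}
\item[(i)] all cellular boundaries of $W$ are divisible by $N$;
\item[(ii)] $N\cdot H_r(W;\mathbb Z)=0$;
\item[(iii)] all $(m+1)$-fold products of elements of $H^r(W;\mathbb Z/N)$ vanish.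
\end{itemize}
Then $\operatorname{cat}(W)\le m$.
\end{lemma}

\begin{proof}
\emph{The obstruction.} Give $W^{m+1}$ the product cell structure. The fat wedge $T$ is the subcomplex of the cells with at least one factor $*$. The other cells are products of $m+1$ cells of dimension at least $r$; they have dimension at least $M$, and those of dimension $M$ are the products $e_0\times\dots\times e_m$ of $r$-cells. So $T$ contains the $(M-1)$-skeleton and the pair $(W^{m+1},T)$ is $(M-1)$-connected. Since $r\ge2$, $T$ has one $0$-cell and no $1$-cells, so it is simply connected. The relative Hurewicz theorem then gives, for every base point in $T$,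
\[
\pi_M(W^{m+1},T)\cong\Gamma:=H_M(W^{m+1},T;\mathbb Z).
\]
Let $\Delta'$ be a cellular map homotopic to the diagonal $\Delta\colon W\to W^{m+1}$. It sends the skeleton $W^{(M-1)}$ into $T$. For an $M$-cell $\tau$ of $W$ with characteristic map $\Phi_\tau$, the composite $\Delta'\Phi_\tau\colon(D^M,S^{M-1})\to(W^{m+1},T)$ has Hurewicz image $o(\tau)=\Delta'_*(\tau)\in\Gamma$, where $\tau$ is regarded as an element of $H_M(W,W^{(M-1)};\mathbb Z)$. If $o(\tau)=0$, then $\Delta'\Phi_\tau$ is trivial in the relative homotopy group, which means that it is homotopic relative to $S^{M-1}$ to a map into $T$. As $\dim W\le M$, the complex $W$ is $W^{(M-1)}$ with $M$-cells attached. So if $o(\tau)=0$ for all $\tau$, these homotopies deform $\Delta'$ into $T$, and Lemma~\ref{lem:fat} finishes the proof.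

\emph{The group $\Gamma$.} Let $C_*$ be the cellular chain complex of $(W^{m+1},T)$. It vanishes below degree $M$, so $\Gamma=C_M/\partial C_{M+1}$ and $H_M(W^{m+1},T;\mathbb Z/N)=\Gamma/N\Gamma$. Every $r$-cell of $W$ is a cycle, so by (ii) $Ne_0=\partial a$ for some cellular chain $a$, and $N\,e_0\times\dots\times e_m=\partial(a\times e_1\times\dots\times e_m)$. Hence $N\Gamma=0$, and reduction modulo $N$ is an isomorphism $\Gamma\cong H_M(W^{m+1},T;\mathbb Z/N)$. By (i) and the product formula for boundaries, $\partial C_{M+1}\subset NC_M$, so this group is the free $\mathbb Z/N$-module on the cells $e_0\times\dots\times e_m$. By (i) again, the cochains dual to the $r$-cells of $W$ define classes in $H^r(W,*;\mathbb Z/N)$. Since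
\[
\langle u^0\times\dots\times u^m,\;e_0\times\dots\times e_m\rangle=\pm\prod_i\langle u^i,e_i\rangle ,
\]
the cross products $u^0\times\dots\times u^m\in H^M(W^{m+1},T;\mathbb Z/N)$ of such classes form, up to signs, the dual basis. An element of $\Gamma$ on which they all vanish is zero.

\emph{The obstruction vanishes.} By (i) the cell $\tau$ is a cycle modulo $N$, so its reduction in $H_M(W,W^{(M-1)};\mathbb Z/N)$ is the image of a class $[\tau]\in H_M(W;\mathbb Z/N)$. With $j\colon W^{m+1}\to(W^{m+1},T)$ the inclusion, the reduction of $o(\tau)$ is $j_*\Delta'_*[\tau]=j_*\Delta_*[\tau]$. Therefore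
\[
\langle u^0\times\dots\times u^m,o(\tau)\rangle=\langle\Delta^*j^*(u^0\times\dots\times u^m),[\tau]\rangle=\langle u^0\cdots u^m,[\tau]\rangle=0
\]
by (iii). Hence $o(\tau)=0$.
\end{proof}

\begin{proposition}\label{prop:upper}
For $Y\in\{X,Z\}$ and $n\ge1$, $\operatorname{cat}(Y^n)\le 2n-\lfloor n/t\rfloor$.
\end{proposition}

\begin{proof}
We first apply Lemma~\ref{lem:obs} to $W=Y^t$ with $N=q^t$ and $m=2t-1$, so that $M=2tr=\dim W$. Condition (i) follows from Lemma~\ref{lem:coh} and the product formula for boundaries. A product cell with two positive-dimensional factors has dimension at least $2r\ge r+2$. So in dimensions up to $r+1$ the cells of $W$ are those of the wedge of the $t$ factors. This gives $H_r(W)=\bigoplus_{i=1}^tH_r(Y)$, hence (ii), and $H^r(W;R)=\bigoplus_i\operatorname{pr}_i^*H^r(Y;R)$. For (iii) it suffices by multilinearity to consider a product of $2t$ classes of the form $\operatorname{pr}_i^*u$ with $u\in H^r(Y;R)$; up to sign we may group the factors by $i$. If some $i$ occurs at least three times, the product vanishes because $\dim Y<3r$. Otherwise each of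 the $t$ indices occurs exactly twice, each pair contributes a factor $q$ by Lemma~\ref{lem:coh}, and the product is divisible by $q^t$, which is $0$ in $R$. So $\operatorname{cat}(Y^t)\le 2t-1$.

By (C2), $\operatorname{cat}(Y)\le2$. Write $n=t\lfloor n/t\rfloor+s$ with $0\le s<t$. Then (C1) gives $\operatorname{cat}(Y^n)\le(2t-1)\lfloor n/t\rfloor+2s=2n-\lfloor n/t\rfloor$.
\end{proof}

\begin{remark}
The $(r+1)$-cells of $X$ are there for condition (ii), which makes the obstruction group torsion. Without them nothing is lost in powers: in $H^*(Q;\mathbb Q)$ the product of the two classes of degree $r$ is $q$ times a generator, so $Q^n$ has rational cup length $2n$ and $\operatorname{cat}(Q^n)=2n$ by (C2).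
\end{remark}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
For $n\ge1$, $\operatorname{cat}(X^n)\ge2n-\lfloor n/t\rfloor$.
\end{proposition}

The proof must keep track of two quantities at once: how many sets of the cover a product has used up, and by which power of $q$ it is divisible. Relative cohomology groups, as in Lemma~\ref{lem:cup}, record only the first. We therefore work with cochains, in a complex where the first quantity is a grading.

For an abelian group $G$, singular cochains $C^l(U;G)$ are functions from singular $l$-simplices of $U$ to $G$, with coboundary $d\varphi=\varphi\circ\partial$, so that $d(\varphi\cup\psi)=d\varphi\cup\psi+(-1)^l\varphi\cup d\psi$ for $\varphi$ of degree $l$. In particular $C^*(U;\mathbb Z)$ is a torsion-free subcomplex of $C^*(U;\mathbb Q)$, and reduction $C^*(U;\mathbb Z)\to C^*(U;R)$ is surjective with kernel $q^tC^*(U;\mathbb Z)$.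

\subsection*{The \v{C}ech double complex}
Let $U_0,\dots,U_m$ be an open cover of a space $W$, and write $U_{i_0\dots i_k}=U_{i_0}\cap\dots\cap U_{i_k}$. Put
\[
\check C^{k,l}(G)=\prod_{i_0<\dots<i_k}C^l(U_{i_0\dots i_k};G),\qquad(\delta f)_{i_0\dots i_{k+1}}=\sum_{\nu=0}^{k+1}(-1)^\nu f_{i_0\dots\widehat{i_\nu}\dots i_{k+1}},
\]
where restriction to the smaller intersection is understood. We call $k$ the \emph{\v{C}ech degree} and $k+l$ the total degree. The operators $\delta$ and $d$ commute and have square zero, so $D=\delta+(-1)^kd$ on $\check C^{k,l}$ satisfies $D^2=0$ and makes $\check C(G)=\bigoplus_{k,l}\check C^{k,l}(G)$ a cochain complex. There are only $m+1$ indices, so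
\begin{equation}\label{eq:vanish}
\check C^{k,l}(G)=0\qquad\text{for }k>m .
\end{equation}
Define $\varepsilon\colon C^l(W;G)\to\check C^{0,l}(G)$ by $(\varepsilon\varphi)_i=\varphi|_{U_i}$. Then $\delta\varepsilon=0$ and $D\varepsilon=\varepsilon d$.

\begin{lemma}\label{lem:qi}
The map $\varepsilon\colon C^*(W;G)\to\check C(G)$ induces an isomorphism in cohomology, for every abelian group $G$.
\end{lemma}

\begin{proof}
Call a singular simplex $\sigma$ \emph{small} if the set $I(\sigma)=\{i:\operatorname{im}\sigma\subset U_i\}$ is nonempty, and let $S^l$ be the group of functions from small $l$-simplices to $G$. The inclusion of the small chains into all singular chains is a chain homotopy equivalence, so restriction $C^*(W;G)\to S^*$ induces an isomorphism in cohomology. The map $\varepsilon$ factors through a map $\varepsilon'\colon S^*\to\check C(G)$, and it remains to treat $\varepsilon'$.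

An element of $\check C^{k,l}(G)$ is a function on the pairs consisting of a small $l$-simplex $\sigma$ and indices $i_0<\dots<i_k$ in $I(\sigma)$. So for fixed $l$ the row
\[
0\to S^l\xrightarrow{\ \varepsilon'\ }\check C^{0,l}(G)\xrightarrow{\ \delta\ }\check C^{1,l}(G)\xrightarrow{\ \delta\ }\cdots
\]
is the product, over small $\sigma$, of the augmented simplicial cochain complexes of the full simplices with vertex sets $I(\sigma)$. These are exact because a nonempty simplex is contractible, so the row is exact.

Let $c\in\check C(G)$ be such that $Dc$ lies in \v{C}ech degree $0$, and let $c^K$ be the component of $c$ of highest \v{C}ech degree $K$. The component of $Dc$ in \v{C}ech degree $K+1$ is $\delta c^K$, so $\delta c^K=0$. If $K>0$, then $c^K=\delta c'$, and $c-Dc'$ has highest \v{C}ech degree below $K$ and the same image under $D$. Repeating, we reach $K=0$, where $\delta c^0=0$ gives $c^0=\varepsilon'\psi$. Thus $c=\varepsilon'\psi+Dc''$ and $Dc=\varepsilon'd\psi$. If $Dc=0$, then $d\psi=0$ because $\varepsilon'$ is injective; this proves surjectivity in cohomology. If $Dc=\varepsilon'\varphi$,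 then $\varphi=d\psi$; this proves injectivity.
\end{proof}

Now let $G$ be a commutative ring. For $f\in\check C^{k,l}(G)$ and $g\in\check C^{k',l'}(G)$ define elements of $\check C^{k+k',l+l'}(G)$ by
\[
(f*g)_{i_0\dots i_{k+k'}}=f_{i_0\dots i_k}\cup g_{i_k\dots i_{k+k'}},\qquad f\cdot g=(-1)^{lk'}f*g ,
\]
and extend bilinearly. \v{C}ech degrees add, products of integral elements are integral, and $\varepsilon(\varphi\cup\psi)=\varepsilon\varphi\cdot\varepsilon\psi$. Longer products are bracketed from the left.

\begin{lemma}\label{lem:leibniz}
For $f\in\check C^{k,l}(G)$ and $g\in\check C^{k',l'}(G)$, $D(f\cdot g)=Df\cdot g+(-1)^{k+l}f\cdot Dg$. Hence a product of cocycles that are homogeneous for the total degree is a cocycle, and its class depends only on the classes of the factors.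
\end{lemma}

\begin{proof}
Fix $i_0<\dots<i_{k+k'+1}$. The term of $\delta(f*g)$ that omits $i_\nu$ is
\[
(-1)^\nu f_{i_0\dots\widehat{i_\nu}\dots i_{k+1}}\cup g_{i_{k+1}\dots i_{k+k'+1}}\ \ (\nu\le k),\qquad(-1)^\nu f_{i_0\dots i_k}\cup g_{i_k\dots\widehat{i_\nu}\dots i_{k+k'+1}}\ \ (\nu\ge k+1).
\]
Let $\theta=f_{i_0\dots i_k}\cup g_{i_{k+1}\dots i_{k+k'+1}}$. The terms with $\nu\le k$ are those of $\delta f*g$ except the one that omits $i_{k+1}$, which is $(-1)^{k+1}\theta$. The terms with $\nu\ge k+1$ are those of $(-1)^kf*\delta g$ except the one that omits $i_k$, which is $(-1)^k\theta$. The two missing terms cancel, so $\delta(f*g)=\delta f*g+(-1)^kf*\delta g$. Also $d(f*g)=df*g+(-1)^lf*dg$. Therefore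
\begin{align*}
D(f\cdot g)&=(-1)^{lk'}\bigl[\delta f*g+(-1)^kf*\delta g+(-1)^{k+k'}df*g+(-1)^{k+k'+l}f*dg\bigr],\\
Df\cdot g&=(-1)^{lk'}\delta f*g+(-1)^{k+(l+1)k'}df*g,\\
(-1)^{k+l}f\cdot Dg&=(-1)^{k+l+l(k'+1)}f*\delta g+(-1)^{k+l+k'+lk'}f*dg,
\end{align*}
and the signs of the four terms agree. For the last assertion, if $u,v$ are cocycles, then $D\gamma\cdot v=D(\gamma\cdot v)$ and $u\cdot D\gamma=\pm D(u\cdot\gamma)$.
\end{proof}

\subsection*{A representative of $\zeta$}
Fix singular cocycles $\hat\alpha,\hat\beta\in C^r(X;R)$ and $\hat\zeta\in C^{2r}(X;\mathbb Z)$ representing $\alpha,\beta,\zeta$. By \eqref{eq:rel} there is $\lambda\in C^{2r-1}(X;R)$ with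
\begin{equation}\label{eq:cochainrel}
q\hat\zeta\equiv\hat\alpha\cup\hat\beta+d\lambda\pmod{q^t}.
\end{equation}
Let $p\colon W\to X$ be a map that is null-homotopic on each $U_i$. We want to push $q\,\varepsilon(p^*\hat\zeta)$ out of \v{C}ech degree $0$ over $\mathbb Z$, and out of \v{C}ech degree $1$ modulo $q^t$. This requires integral primitives of $q\,p^*\hat\zeta$ on the sets $U_i$ whose reductions modulo $q^t$ are the ones suggested by \eqref{eq:cochainrel}. An arbitrary integral lift is a primitive only up to an error $q^t\eta$, where $\eta$ is a cocycle on $U_i$, and on $U_i$ itself we know only that the class of $\eta$ is torsion. To remove the error we make the construction on a contractible space through which all maps $p|_{U_i}$ factor.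

Let $E$ be the space of paths $\gamma$ in $X$ with $\gamma(0)=*$, and let $\operatorname{ev}\colon E\to X$, $\operatorname{ev}(\gamma)=\gamma(1)$. The space $E$ is contractible, by shrinking paths to their initial point. A homotopy from the constant map $*$ to $p|_{U_i}$ defines a map $s_i\colon U_i\to E$ with $\operatorname{ev}s_i=p|_{U_i}$.

\begin{lemma}\label{lem:rep}
Let $U_0,\dots,U_m$ be an open cover of $W$ and let $p\colon W\to X$ be null-homotopic on each $U_i$. Then there are $f\in\check C^{2,2r-2}(\mathbb Z)$ and $g\in\check C^{1,2r-1}(\mathbb Z)$ such that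
\[
c=q^{-1}f+q^{t-1}g
\]
is a cocycle of $\check C(\mathbb Q)$ cohomologous to $\varepsilon(p^*\hat\zeta)$.
\end{lemma}

\begin{proof}
\emph{On $E$.} Since $H^r(E;R)=0$, there are $h,h'\in C^{r-1}(E;R)$ with $dh=\operatorname{ev}^*\hat\alpha$ and $dh'=\operatorname{ev}^*\hat\beta$. Put
\[
\bar\kappa=\operatorname{ev}^*\lambda+(-1)^r\operatorname{ev}^*\hat\alpha\cup h'\in C^{2r-1}(E;R).
\]
Then $d\bar\kappa=\operatorname{ev}^*d\lambda+\operatorname{ev}^*\hat\alpha\cup\operatorname{ev}^*\hat\beta$, which by \eqref{eq:cochainrel} is the reduction of $q\operatorname{ev}^*\hat\zeta$. Let $\kappa_1$ be an integral lift of $\bar\kappa$. Then $q\operatorname{ev}^*\hat\zeta-d\kappa_1=q^t\eta$ with $\eta\in C^{2r}(E;\mathbb Z)$. Applying $d$ gives $q^td\eta=0$, so $d\eta=0$, and since $H^{2r}(E;\mathbb Z)=0$ we have $\eta=d\kappa_2$ with $\kappa_2$ integral. The cochain $\kappa=\kappa_1+q^t\kappa_2$ is an integral lift of $\bar\kappa$ with $d\kappa=q\operatorname{ev}^*\hat\zeta$ exactly.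

\emph{\v{C}ech degree $0$.} Let $a\in\check C^{0,2r-1}(\mathbb Z)$ be given by $a_i=s_i^*\kappa$. Then $da=q\,\varepsilon(p^*\hat\zeta)$, so $q\,\varepsilon(p^*\hat\zeta)-Da=-\delta a$.

\emph{\v{C}ech degree $1$.} Write $h_i=s_i^*h$ and $h'_i=s_i^*h'$, so that $dh_i=p^*\hat\alpha$ and $dh'_i=p^*\hat\beta$ on $U_i$. Modulo $q^t$ we have $a_i\equiv p^*\lambda+(-1)^rp^*\hat\alpha\cup h'_i$. On $U_{ij}$ the terms $p^*\lambda$ cancel and $h'_j-h'_i$ is a cocycle, so
\[
(\delta a)_{ij}=a_j-a_i\equiv(-1)^rp^*\hat\alpha\cup(h'_j-h'_i)=d\bar b_{ij},\qquad\bar b_{ij}=(-1)^rh_i\cup(h'_j-h'_i).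
\]
Let $b\in\check C^{1,2r-2}(\mathbb Z)$ be an integral lift of $\bar b$. Then $db-\delta a=q^tg$ for some $g\in\check C^{1,2r-1}(\mathbb Z)$. Put $f=-\delta b$. Since $Db=\delta b-db$,
\[
q\,\varepsilon(p^*\hat\zeta)-D(a+b)=-\delta a-\delta b+db=f+q^tg .
\]
Dividing by $q$ gives $c=\varepsilon(p^*\hat\zeta)-D\bigl(q^{-1}(a+b)\bigr)$.
\end{proof}

The cochain $f$ is the integral form of the product $\alpha\beta$ announced in Section~\ref{sec:example}: expanding $\bar b_{jk}-\bar b_{ik}+\bar b_{ij}$ gives $(\delta\bar b)_{ijk}=(-1)^r(h_j-h_i)\cup(h'_k-h'_j)$, and $-(h_j-h_i)$, $-(h'_j-h'_i)$ are the cocycles of \v{C}ech degree $1$ that represent $p^*\alpha$ and $p^*\beta$.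

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $W=X^n$ be covered by open sets $U_0,\dots,U_m$ contractible in $W$, and suppose that $m<2n-\lfloor n/t\rfloor$. Each projection $\operatorname{pr}_j\colon W\to X$ is null-homotopic on each $U_i$. Lemma~\ref{lem:rep} gives cocycles $c_j=q^{-1}f_j+q^{t-1}g_j$ cohomologous to $\varepsilon(\operatorname{pr}_j^*\hat\zeta)$. By Lemma~\ref{lem:leibniz}, $c_1\cdots c_n$ is a cocycle of $\check C(\mathbb Q)$ cohomologous to $\varepsilon(\hat\omega)$, where $\hat\omega=\operatorname{pr}_1^*\hat\zeta\cup\dots\cup\operatorname{pr}_n^*\hat\zeta$ represents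
\[
\omega=\zeta\times\dots\times\zeta\in H^{2rn}(W;\mathbb Q),\qquad\langle\omega,[e]\times\dots\times[e]\rangle=\pm1 .
\]
Expand $c_1\cdots c_n$. A term with $i$ factors $g_j$ and $n-i$ factors $f_j$ is
\[
q^{(t-1)i-(n-i)}=q^{ti-n}
\]
times an integral element of \v{C}ech degree $i+2(n-i)=2n-i$. In words, each exchange of an $f_j$ for a $g_j$ lowers the \v{C}ech degree by one and multiplies the coefficient by $q^t$. By \eqref{eq:vanish} the term vanishes unless $2n-i\le m$. In that case $i>\lfloor n/t\rfloor$, so $i>n/t$ and $ti-n\ge1$. Hence $c_1\cdots c_n=qc'$ with $c'\in\check C(\mathbb Z)$, and $c'$ is a cocycle.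

By Lemma~\ref{lem:qi} for $G=\mathbb Z$, $c'$ is cohomologous to $\varepsilon\psi$ for an integral cocycle $\psi$ on $W$. So $\varepsilon(q\psi)$ and $\varepsilon(\hat\omega)$ are cohomologous in $\check C(\mathbb Q)$, and by Lemma~\ref{lem:qi} for $G=\mathbb Q$, $\omega=q[\psi]$ in $H^{2rn}(W;\mathbb Q)$. Evaluating on the integral class $[e]\times\dots\times[e]$ gives $\pm1\in q\mathbb Z$, which is impossible since $q\ge2$.
\end{proof}

The hypothesis $q\ge2$ cannot be dropped: for $q=1$ the $(r+1)$-skeleton of $X$ is contractible, $X\simeq S^{2r}$, and $\operatorname{cat}(X^n)\le n$ by (C2).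

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:AB}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:squeeze} and Propositions~\ref{prop:lower} and~\ref{prop:upper},
\[
2n-\lfloor n/t\rfloor\le\operatorname{cat}(X^n)\le\operatorname{TC}_n(Z)\le\operatorname{cat}(Z^n)\le2n-\lfloor n/t\rfloor .
\]
We have $\sum_{n\ge0}nx^n=x/(1-x)^2$. Since $\lfloor n/t\rfloor$ counts the integers $j\ge1$ with $jt\le n$,
\[
\sum_{n\ge0}\lfloor n/t\rfloor x^n=\sum_{j\ge1}\frac{x^{jt}}{1-x}=\frac{x^t}{(1-x)(1-x^t)} .
\]
The values of $2n-\lfloor n/t\rfloor$ at $n=0,1$ are $0$ and $2$. Hence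
\[
\mathcal F_Z(x)=x^{-1}\sum_{n\ge2}\bigl(2n-\lfloor n/t\rfloor\bigr)x^n=x^{-1}\Bigl(\frac{2x}{(1-x)^2}-\frac{x^t}{(1-x)(1-x^t)}-2x\Bigr),
\]
which is the stated formula. At a $t$-th root of unity different from $1$, the polynomial $1-x^t$ has a simple zero, $x^{t-1}/(1-x)$ is finite and nonzero, and the other terms are regular; so there is a simple pole. At $x=1$, write $1-x^t=(1-x)(1+x+\dots+x^{t-1})$; the last term contributes $-\frac1t$ to the coefficient of $(1-x)^{-2}$. A function $P(x)/(1-x)^2$ has no pole other than $1$, so $\mathcal F_Z$ is not of this form. The complex $Z$ is finite, $(r-1)$-connected, and not contractible because $H_{2r}(Z)\ne0$.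

For $t=2$, $2n-\lfloor n/2\rfloor=n+\lceil n/2\rceil=\lceil3n/2\rceil$. Over the common denominator $(1-x)^2(1+x)=1-x-x^2+x^3$, the numerator of $\mathcal F_Z$ is $2(1+x)-2(1-x-x^2+x^3)-x=3x+2x^2-2x^3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fekete's lemma states that if nonnegative reals $a_n$ satisfy $a_{n+n'}\le a_n+a_{n'}$, then $a_n/n$ converges (to $\inf_na_n/n$). By (C1) it applies to $a_n=\operatorname{cat}(Y^n)$. By Lemma~\ref{lem:TC}(a), $a_{n-1}/n\le\operatorname{TC}_n(Y)/n\le a_n/n$, and both sides have the same limit.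

Suppose $\mathcal F_Y=P/(1-x)^2$ with $P\in\mathbb Z[x]$. Expand $P$ at $1$: $P(x)=P(1)-P'(1)(1-x)+(1-x)^2S(x)$ with $S$ a polynomial. Comparing coefficients of $x^n$ for $n>\deg S$ gives $\operatorname{TC}_{n+1}(Y)=P(1)(n+1)-P'(1)$. So $L_Y=P(1)\in\mathbb Z$.

The formula for $\operatorname{cat}(X^n)$ is Propositions~\ref{prop:upper} and~\ref{prop:lower}. It gives $\operatorname{cat}((X^k)^n)=2kn-\lfloor kn/t\rfloor$, so $L_{X^k}=k(2-\frac1t)\equiv-\frac kt\pmod 1$. Every class in $\mathbb Q/\mathbb Z$ has the form $-k/t$ with $t\ge2$ and $k\ge1$, and $X^k$ is a simply connected finite complex.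
\end{proof}

\section{Complexes of dimension at most $2r-1$}\label{sec:low}

In this range there is no room for a cup product such as \eqref{eq:rel}, the category is $1$, and cohomology over a field decides everything except the upper bound for odd spheres. We treat that first.

\begin{lemma}\label{lem:odd}
For $d$ odd and $n\ge2$, $\operatorname{TC}_n(S^d)=n-1$.
\end{lemma}

\begin{proof}
For a generator $u$ of $H^d(S^d;\mathbb Q)$ the product $u_1\cdots u_{n-1}$ is nonzero on $(S^d)^{n-1}$, so $\operatorname{TC}_n(S^d)\ge\operatorname{cat}((S^d)^{n-1})\ge n-1$ by Lemmas~\ref{lem:TC}(a) and~\ref{lem:cup}(a).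

For the upper bound we use two rules for joining $a$ to $b$ in $S^d$. If $b\ne-a$, take the path $s\mapsto((1-s)a+sb)/|(1-s)a+sb|$. If $b\ne a$, go from $a$ to $-a$ along $s\mapsto\cos(\pi s)a+\sin(\pi s)v(a)$ and then from $-a$ to $b$ by the first rule. Here $v(a)=(-a^{(2)},a^{(1)},\dots,-a^{(d+1)},a^{(d)})$, in the coordinates $a^{(i)}$ of $\mathbb R^{d+1}$, is a unit tangent vector field; it exists because $d$ is odd. Put $\varphi_0(a,b)=|a+b|^2/4$ and $\varphi_1(a,b)=|a-b|^2/4$. Then $\varphi_0+\varphi_1=1$, the first rule is continuous where $\varphi_0>0$, and the second where $\varphi_1>0$.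

Choosing a rule for each pair $(a_1,a_j)$ gives $2^{n-1}$ open subsets of $(S^d)^n$; we shrink them so that they fall into $n$ families of disjoint sets. For $2\le j\le n$ let $\varphi^j_\nu=\varphi_\nu(a_1,a_j)$. For $J\subset\{2,\dots,n\}$ put $\varphi_J=\prod_{j\in J}\varphi_1^j\prod_{j\notin J}\varphi_0^j$ and
\[
V_J=\{\varphi_J>0\}\cap\{\varphi_J>\varphi_{J'}\text{ for all }J'\ne J\text{ with }|J'|=|J|\}.
\]
The sets $V_J$ are open, and $V_J\cap V_{J'}=\emptyset$ if $|J|=|J'|$ and $J\ne J'$. They cover $(S^d)^n$. Indeed, given a point let $J=\{j:\varphi^j_1>\varphi^j_0\}$. The $j$-th factor of $\varphi_J$ is $\max(\varphi^j_0,\varphi^j_1)\ge\frac12$. If $J'\neq J$ and $|J'|=|J|$, every factor of $\varphi_{J'}$ is at most the corresponding factor of $\varphi_J$, and for $j\in J\setminus J'$, a nonempty set, it is strictly smaller. So $\varphi_{J'}<\varphi_J$ and the point lies in $V_J$.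

On $V_J$ the second rule for $j\in J$ and the first rule for $j\notin J$ give homotopies $\operatorname{pr}_1\simeq\operatorname{pr}_j$, so $\pi_n$ has a section over $V_J$ by Lemma~\ref{lem:proj}. Sections over disjoint open sets combine. The $n$ open sets $\bigsqcup_{|J|=s}V_J$, $s=0,\dots,n-1$, show that $\operatorname{TC}_n(S^d)\le n-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By (C2), $\operatorname{cat}(Y)\le(2r-1)/r<2$, so $\operatorname{cat}(Y)\le1$. Hence all products of two positive-degree classes of $Y$ vanish by Lemma~\ref{lem:cup}(a), and $\operatorname{TC}_n(Y)\le\operatorname{cat}(Y^n)\le n$ by Lemma~\ref{lem:TC}(a) and (C1). For a class $u$ of $Y$ the differences $u_i-u_1$ lie in $\ker\Delta_n^*$, because $\operatorname{pr}_i\Delta_n=\mathrm{id}$. We show that $\operatorname{TC}_n(Y)=n$ for all $n\ge2$ unless $Y$ is homotopy equivalent to an odd sphere.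

\emph{Case 1: $\dim\tilde H^*(Y;\mathbb F)\ge2$ for some field $\mathbb F$.} Take linearly independent homogeneous classes $u,v\in\tilde H^*(Y;\mathbb F)$. Since $u_1^2=0$,
\[
\prod_{i=2}^n(u_i-u_1)=u_2\cdots u_n+\sum_{j=2}^n\pm u_1\prod_{i\ge2,\ i\ne j}u_i .
\]
Multiply by $v_2-v_1$ and use $u_iv_i=0$. The class $v_1$ kills every term of the sum and leaves $\pm v_1u_2\cdots u_n$. The class $v_2$ kills every term that contains $u_2$ and leaves $\pm u_1v_2u_3\cdots u_n$. By the K\"unneth theorem these two classes correspond to $\pm v\otimes u\otimes u\otimes\cdots\otimes u$ and $\pm u\otimes v\otimes u\otimes\cdots\otimes u$, which are linearly independent. So a product of $n$ classes in $\ker\Delta_n^*$ is nonzero, and $\operatorname{TC}_n(Y)=n$ by Lemma~\ref{lem:cup}(b).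

\emph{Case 2: $\dim\tilde H^*(Y;\mathbb F)\le1$ for all fields $\mathbb F$.} The groups $H_i(Y;\mathbb Z)$ are finitely generated. If $H_i(Y;\mathbb Z)$ had $p$-torsion for a prime $p$, the universal coefficient theorem would give nonzero cohomology over $\mathbb F_p$ in both degrees $i$ and $i+1$, with $i>0$. So $\tilde H_*(Y;\mathbb Z)$ is free, and its rank is at most $1$ by the hypothesis for $\mathbb F=\mathbb Q$. Whitehead's theorem states that a map of simply connected complexes that induces an isomorphism in integral homology is a homotopy equivalence. As $Y$ is simply connected and not contractible, the rank is $1$; let $d\ge2$ be the degree of the generator. By the Hurewicz theorem $\pi_d(Y)\cong H_d(Y)=\mathbb Z$, a generator $S^d\to Y$ induces an isomorphism in homology, and $Y\simeq S^d$.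

If $d$ is even, let $u$ generate $H^d(Y;\mathbb Q)$. Then $u_1u_2=u_2u_1$ and $u_i^2=0$, so $(u_2-u_1)^2=-2u_1u_2$ and
\[
(u_2-u_1)^2\prod_{i=3}^n(u_i-u_1)=-2u_1u_2\cdots u_n\ne0 .
\]
This is a product of $n$ classes in $\ker\Delta_n^*$, so $\operatorname{TC}_n(Y)=n$. If $d$ is odd, $\operatorname{TC}_n(Y)=n-1$ by Lemmas~\ref{lem:TC}(b) and~\ref{lem:odd}.

A complex homotopy equivalent to a sphere falls under Case 2. So for $Y\simeq S^d$ with $d$ odd, $\mathcal F_Y=\sum_{n\ge1}nx^n=x/(1-x)^2$, and in all other cases $\mathcal F_Y=\sum_{n\ge1}(n+1)x^n=(1-x)^{-2}-1=(2x-x^2)/(1-x)^2$. Both numerators take the value $1$ at $x=1$, so the pole has order exactly $2$.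
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Azzeddine Boudjaj and Youssef Rami, \emph{On the rationality conjecture of some finite CW-complexes}, arXiv:2205.03973 (2022).

\bibitem{CLOT}
Cornea, Lupton, Oprea and Tanr\'e, \emph{Lusternik--Schnirelmann Category}, Chapter~1.

\end{thebibliography}
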